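\title{Extension of Whitney ultrajets of Beurling type under the mixed strong condition}

\begin{abstract}
Let $\omega$ be a non-quasianalytic weight function and $\sigma$ a weight function. We prove that every Whitney ultrajet of Beurling class $\mathcal E^{(\sigma)}$ on an arbitrary closed subset of $\mathbb R^n$ extends to a function of Beurling class $\mathcal E^{(\omega)}$ on $\mathbb R^n$ if and only if $\int_1^\infty \omega(tu)u^{-2}\,du\le C\sigma(t)+C$ for all $t>0$, and that this condition is already forced by extension from a single point. The extension is a Whitney-type sum of Taylor polynomials whose degrees grow as the set is approached, glued by cut-off functions that are built separately for each scale. The gain from the Taylor polynomials and the cost of the cut-offs are measured by one and the same function, and a free parameter in the cut-offs makes the gain win.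
\end{abstract}

\section{Introduction}\label{sec:intro}

A smooth function $f$ on $\mathbb R^n$ leaves on a closed set $A$ the family of the restrictions of its derivatives, and Taylor's formula ties these restrictions together. The extension problem asks for the converse: given such a family on $A$, find $f$. If the family obeys growth conditions in the order of differentiation, one wants $f$ to obey growth conditions too, and one asks how much regularity has to be given up. This paper determines the loss for Beurling classes defined by weight functions.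

\subsection*{Classes of functions and of jets}
Throughout, $\mathbb N=\{0,1,2,\dots\}$, $|x|$ is the Euclidean norm, and ``increasing'' means nondecreasing. Functions and jets may be real or complex valued; taking real and imaginary parts passes from one setting to the other.

A \emph{weight function} is a continuous increasing function $\omega:[0,\infty)\to[0,\infty)$ with $\omega(0)=0$ such that $\omega(2t)=O(\omega(t))$ and $\log t=o(\omega(t))$ as $t\to\infty$, and such that $\varphi_\omega(x):=\omega(e^x)$ is convex. (We use convexity only on $[0,\infty)$.) Its \emph{Young conjugate} is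
\[
\varphi^*_\omega(s):=\sup_{x\ge0}\bigl(sx-\varphi_\omega(x)\bigr),\qquad s\ge0 .
\]
The weight function $\omega$ is \emph{non-quasianalytic} if $\int_1^\infty\omega(t)t^{-2}\,dt<\infty$.

The \emph{Beurling class} $\mathcal E^{(\omega)}(\mathbb R^n)$ consists of all $f\in C^\infty(\mathbb R^n)$ such that for every compact $B\subseteq\mathbb R^n$ and every $\rho>0$
\[
\sup_{x\in B,\ \alpha\in\mathbb N^n}|f^{(\alpha)}(x)|\exp\bigl(-\tfrac1\rho\varphi^*_\omega(\rho|\alpha|)\bigr)<\infty .
\]
To see what this measures, note that $\exp(\frac1\rho\varphi^*_\omega(\rho k))=\sup_{t\ge1}t^ke^{-\omega(t)/\rho}$. This is the bound on derivatives of order $k$ that one obtains from Fourier decay of the size $e^{-\omega(|\xi|)/\rho}$, and the Beurling class asks for it for every $\rho$. A larger weight gives a smaller class.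

A \emph{jet} on a closed set $A\subseteq\mathbb R^n$ is a family $F=(F^\alpha)_{\alpha\in\mathbb N^n}$ of continuous functions on $A$. For $a\in A$ and $p\in\mathbb N$ its Taylor polynomial and remainders are
\[
T^p_aF(z):=\sum_{|\beta|\le p}F^\beta(a)\frac{(z-a)^\beta}{\beta!},\qquad
(R^p_aF)^\alpha(y):=F^\alpha(y)-\sum_{|\beta|\le p-|\alpha|}F^{\alpha+\beta}(a)\frac{(y-a)^\beta}{\beta!}
\]
for $z\in\mathbb R^n$, $y\in A$, $|\alpha|\le p$; thus $(R^p_aF)^\alpha(y)=F^\alpha(y)-(T^p_aF)^{(\alpha)}(y)$. For a weight function $\sigma$, the space $\mathcal E^{(\sigma)}(A)$ of \emph{Whitney ultrajets} consists of the jets $F$ on $A$ such that for every compact $B\subseteq A$ and every $\rho>0$ there is $C>0$ with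
\begin{align}
|F^\alpha(x)|&\le C\exp\bigl(\tfrac1\rho\varphi^*_\sigma(\rho|\alpha|)\bigr), \label{eq:jet1}\\
|(R^p_xF)^\alpha(y)|&\le C\,\frac{|x-y|^{p+1-|\alpha|}}{(p+1-|\alpha|)!}\exp\bigl(\tfrac1\rho\varphi^*_\sigma(\rho(p+1))\bigr) \label{eq:jet2}
\end{align}
for all $x,y\in B$, all $\alpha$ in \eqref{eq:jet1}, and all $p\in\mathbb N$, $|\alpha|\le p$ in \eqref{eq:jet2}. The \emph{jet map} is $j^\infty_A(f):=(f^{(\alpha)}|_A)_\alpha$. Condition \eqref{eq:jet2} is what Taylor's formula gives for the jet of a function of class $\mathcal E^{(\sigma)}$: on the convex hull of $B$ the remainder is at most $\max_{|\gamma|=p+1}\sup|f^{(\gamma)}|\cdot(n|x-y|)^{p+1-|\alpha|}/(p+1-|\alpha|)!$, and the factor $n^{p+1}$ is absorbed by a change of $\rho$ (see \eqref{eq:absorb} below).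

\subsection*{The question}
For which pairs $(\omega,\sigma)$ does every jet of class $\mathcal E^{(\sigma)}$ extend to a function of class $\mathcal E^{(\omega)}$, that is, when is
\begin{equation}\label{eq:inclusion}
j^\infty_A\bigl(\mathcal E^{(\omega)}(\mathbb R^n)\bigr)\supseteq\mathcal E^{(\sigma)}(A)\,?
\end{equation}
For $r\in(0,1]$ the pair $(\omega,\sigma)$ is called \emph{$r$-strong} if
\[
(\mathrm S_r)\qquad \exists\,C>0\ \ \forall\,t>0:\quad\int_1^\infty\frac{\omega(tu)}{u^{1+r}}\,du\le C\sigma(t)+C ,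
\]
and \emph{strong} if it satisfies the \emph{mixed strong condition} $(\mathrm S_1)$. With
\[
\kappa_\omega(t):=\int_1^\infty\frac{\omega(tu)}{u^2}\,du=t\int_t^\infty\frac{\omega(s)}{s^2}\,ds
\]
condition $(\mathrm S_1)$ reads $\kappa_\omega\le C\sigma+C$. The function $\kappa_\omega$ is an average of the dilates $\omega(tu)$, $u\ge1$, so $\kappa_\omega\ge\omega$; it is finite exactly when $\omega$ is non-quasianalytic. Since $u^{-2}\le u^{-1-r}$, $(\mathrm S_r)$ implies $(\mathrm S_1)$.

Let $\omega$ be non-quasianalytic and concave, and let $\sigma(t)=o(t)$ as $t\to\infty$. The following is known. If $(\omega,\sigma)$ satisfies $(\mathrm S_r)$ for some $r\in(0,1)$, then \eqref{eq:inclusion} holds for every closed $A\subseteq\mathbb R^n$. In general, $(\mathrm S_r)$ for some $r\in(0,1)$ is strictly stronger than $(\mathrm S_1)$. For $A=\{0\}$ (Bonet--Meise--Taylor) and for compact convex $A$ with nonempty interior (Langenbruch), \eqref{eq:inclusion} holds if and only if $(\omega,\sigma)$ is strong. The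 question, posed in \cite{Rainer}, is whether $(\mathrm S_1)$ suffices for all closed sets $A$.

\begin{example}\label{ex:gevrey}
Let $\omega(t)=t^a$ with $0<a<1$. Then $\exp(\frac1\rho\varphi^*_\omega(\rho k))=(\rho k/(ae))^{k/a}$ for $\rho k\ge a$, and since $(k/e)^k\le k!\le k^k$, the class $\mathcal E^{(\omega)}$ is the Gevrey class defined by $|f^{(\alpha)}|\le C_h h^{|\alpha|}|\alpha|!^{1/a}$ for every $h>0$. Here $\int_1^\infty(tu)^au^{-1-r}\,du=t^a/(r-a)$ for $a<r\le1$, so $(\omega,\omega)$ is $r$-strong for these $r$, and extension loses nothing.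
\end{example}

\begin{example}\label{ex:log}
Let $\omega(t)=\int_0^t\log^{-2}(e^2+s)\,ds$. The integrand decreases, so $\omega$ is concave, $\omega(2t)\le2\omega(t)$ and $\omega(t)\ge t\log^{-2}(e^2+t)$. The function $t\omega'(t)$ increases, because its logarithmic derivative $\frac1t-\frac{2}{(e^2+t)\log(e^2+t)}$ is positive; hence $\varphi_\omega$ is convex and $\omega$ is a weight function. By l'H\^opital's rule $\omega(t)\sim t/\log^2t$, so $\omega$ is non-quasianalytic and $\kappa_\omega(t)\sim t\int_t^\infty\frac{ds}{s\log^2s}=t/\log t$. For $r<1$ the integral in $(\mathrm S_r)$ diverges, so $(\mathrm S_r)$ fails for every $\sigma$, whereas $(\omega,\kappa_\omega)$ is a strong pair (Lemma~\ref{lem:kappa}).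
\end{example}

For points and convex bodies $(\mathrm S_1)$ is the exact condition, and a general closed set is handled by gluing Taylor polynomials based at points. One would therefore guess that $(\mathrm S_1)$ suffices unless the gluing itself costs regularity. For weights close to the quasianalytic threshold, as in Example~\ref{ex:log}, cut-off functions at small scales are expensive, so this cost is the real issue.

\subsection*{Results}
The answer is yes, and neither the concavity of $\omega$ nor $\sigma(t)=o(t)$ is needed.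

\begin{theorem}\label{thm:A}
Let $\omega$ be a non-quasianalytic weight function (not necessarily concave) and let $\sigma$ be a weight function such that $(\omega,\sigma)$ satisfies $(\mathrm S_1)$. Then $j^\infty_A(\mathcal E^{(\omega)}(\mathbb R^n))\supseteq\mathcal E^{(\sigma)}(A)$ for every $n\ge1$ and every closed set $A\subseteq\mathbb R^n$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\omega$ be a non-quasianalytic weight function and let $\sigma$ be a weight function. The following are equivalent: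
\begin{enumerate}
\item[(i)] $(\omega,\sigma)$ satisfies $(\mathrm S_1)$;
\item[(ii)] $j^\infty_A(\mathcal E^{(\omega)}(\mathbb R^n))\supseteq\mathcal E^{(\sigma)}(A)$ for all $n\ge1$ and all closed $A\subseteq\mathbb R^n$;
\item[(iii)] $j^\infty_{\{0\}}(\mathcal E^{(\omega)}(\mathbb R^n))\supseteq\mathcal E^{(\sigma)}(\{0\})$ for some $n\ge1$.
\end{enumerate}
In particular $\kappa_\omega$, itself a concave weight function, is the optimal choice of $\sigma$: the pair $(\omega,\kappa_\omega)$ is strong, and \textup{(ii)} holds if and only if $\kappa_\omega(t)=O(\sigma(t))$ as $t\to\infty$.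
\end{theorem}

Section~\ref{sec:model} carries out the construction by hand for a point on the line. After preliminaries on weights (Section~\ref{sec:weights}), Sections~\ref{sec:K} and~\ref{sec:cutoff} prove the two estimates on which the general construction rests, one for Taylor terms and one for cut-offs, and Section~\ref{sec:extension} combines them into an extension result for a single auxiliary weight. Section~\ref{sec:beurling} chooses that weight and proves Theorem~\ref{thm:A}. Section~\ref{sec:necessity} proves that $(\mathrm S_1)$ is necessary.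

\section{A point on the line}\label{sec:model}

Let $|a_k|\le k!^2$ for all $k\in\mathbb N$. We construct a smooth $f$ on $[-\frac1{16},\frac1{16}]$ with $f^{(k)}(0)=a_k$ and $|f^{(j)}|\le CH^jj!^2$. This is the situation of the weight $\sqrt t$, for which $\kappa(t)=2\sqrt t$ and $\sup_{t\ge1}t^ke^{-\kappa(t)}=(k/e)^{2k}\le k!^2$ for $k\ge1$.

\subsection*{Taylor polynomials of growing degree}
The series $\sum a_kx^k/k!$ may diverge for all $x\neq0$, but its terms are bounded by $k!\,|x|^k\le(k|x|)^k$ and so are small as long as $k$ is below a multiple of $1/|x|$. We therefore truncate at a degree that depends on the distance to $0$. For $i\ge4$ put $I_i=[2^{-i-1},2^{-i}]$, $m_i=2^{i-4}$ and $P_i(x)=\sum_{k<m_i}a_kx^k/k!$. Let $x\in I_i$ and $j\le k<m_{i+1}$, so that $kx\le\frac18$. From $k!\le2^kj!\,(k-j)!$ and $(k-j)!\le k^{k-j}$ we get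
\begin{equation}\label{eq:modelterm}
k!^2\frac{x^{k-j}}{(k-j)!}\le4^kj!^2(kx)^{k-j}\le 8^jj!^2\,2^{-k}.
\end{equation}
Summing over $k\ge j$ and over $k\ge m_i$, we find on $I_i$
\[
|P_i^{(j)}|\le2\cdot4^jj!^2,\qquad|(P_{i+1}-P_i)^{(j)}|\le2\cdot8^jj!^2\,2^{-m_i}.
\]
Each polynomial has the right bounds on its interval, and neighboring polynomials differ by the small factor $2^{-m_i}$. This factor is the \emph{gain}.

\subsection*{Gluing}
On $I_i$ set $f=P_i+\psi_i(P_{i+1}-P_i)$, where $\psi_i$ is smooth, equal to $1$ on $(-\infty,2^{-i-1}]$ and to $0$ on $[2^{-i},\infty)$. At $2^{-i-1}$ both neighboring definitions agree with $P_{i+1}$ to infinite order, so $f$ is smooth on $(0,\frac1{16}]$. The question is how large the derivatives of $\psi_i$ must be.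

Rescaling one fixed function, $\psi_i(x)=\psi(2^ix)$, does not suffice. The term $\psi_i^{(j)}(P_{i+1}-P_i)$ is then estimated by $2\cdot2^{ij}2^{-m_i}\sup|\psi^{(j)}|$, and for $j\le2^i<2j$ we have $2^{ij}2^{-m_i}\ge j!\,2^{-j/8}$. To end with $H^jj!^2$ this estimate would need $\sup|\psi^{(j)}|\le CH^jj!$, which makes $\psi$ real analytic, and a real analytic function cannot equal $1$ on one half-line and $0$ on another.

Instead we build $\psi_i$ for its scale. Let $\delta,\varepsilon>0$, $\tau=(\varepsilon/\delta)^2$ and $s_l=\max(\tau,(2l/\varepsilon)^2)$ for $l\ge1$. Let $u_l$ be the uniform probability density on $[-1/s_l,1/s_l]$. The number $N(s)$ of indices $l$ with $s_l\le s$ is $0$ for $s<\tau$ and at most $\varepsilon\sqrt s/2$ otherwise, so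
\[
\sum_l\frac1{s_l}=\int_\tau^\infty\frac{N(s)}{s^2}\,ds\le\frac{\varepsilon}{\sqrt\tau}=\delta .
\]
Let $\chi=u_1*u_2*\cdots$ be the distribution of a sum of independent random variables with densities $u_l$; it is supported in $[-\delta,\delta]$. The distributional derivative of $u_l$ is a measure of total variation $s_l$, and $\chi=u_1*\dots*u_j*\mu_j$ with a probability measure $\mu_j$. Hence every derivative of $\chi$ is a finite measure, so $\chi$ is a smooth function, and with $y=\varepsilon^2/(2\delta)$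
\[
\|\chi^{(j)}\|_{L^1}\le s_1\cdots s_j=\prod_{l\le j}\Bigl(\frac{2l}\varepsilon\Bigr)^2\prod_{l\le\min(j,y)}\Bigl(\frac yl\Bigr)^2\le e^{\varepsilon^2/\delta}\Bigl(\frac4{\varepsilon^2}\Bigr)^jj!^2 ,
\]
because $y^N/N!\le e^y$. The factor $e^{\varepsilon^2/\delta}$ is the \emph{cost} of the cut-off at scale $\delta$. It can be lowered by decreasing $\varepsilon$, at the price of a larger geometric factor.

Take $\delta=2^{-i-2}=1/(64m_i)$, $\varepsilon=\frac1{16}$, and let $\psi_i$ be the convolution of $\chi$ with the indicator of $(-\infty,3\cdot2^{-i-2}]$. The cost is $e^{m_i/4}$, which the gain beats: $e^{m_i/4}2^{-m_i}\le e^{-m_i/4}$. By the Leibniz rule and $l!\,(j-l)!\le j!$,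
\[
|f^{(j)}-P_i^{(j)}|\le2\,(1024+8)^jj!^2e^{-m_i/4}\quad\text{on }I_i .
\]
So $|f^{(j)}|\le4\cdot1032^jj!^2$. For $m_i>j$, \eqref{eq:modelterm} with $j+1$ in place of $j$ gives $|P^{(j)}_i(x)-a_j|\le2\cdot4^{j+1}(j+1)!^2x$ on $I_i$, so $f^{(j)}(x)\to a_j$ as $x\downarrow0$. The same construction for $x<0$, with $\psi_i(-x)$, and the mean value theorem give a smooth $f$ with the required jet.

\subsection*{What changes in general}
Let $K=\kappa_\Omega$ for a weight $\Omega$, and $K^\star(\delta)=\sup_{t\ge0}(K(t)-\delta t)$. We shall see that for jets controlled by $K$ the gain at distance $d$ is $e^{-\frac14K^\star(Ld)}$ with a large geometric constant $L$, and that a cut-off with bounds controlled by $\Omega$ costs $e^{\varepsilon K^\star(\delta/\varepsilon)}$ at a scale $\delta$ that is a small multiple of $d$. In the model $K^\star(\delta)=\sup_t(2\sqrt t-\delta t)=1/\delta$ and $\varepsilon K^\star(\delta/\varepsilon)=\varepsilon^2/\delta$. There $K^\star$ is homogeneous and the mismatch between $Ld$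 and $\delta$ only changes a constant in the exponent. In general $K^\star$ may grow so fast at $0$ that no small factor in front of it repairs the mismatch (Example~\ref{ex:logstar}). What repairs it is that $\varepsilon$ also dilates the argument: for small $\varepsilon$ we have $\delta/\varepsilon\ge Ld$. The price is a fixed loss in the parameter $\rho$, and the Beurling condition, which holds for all $\rho$, leaves room to pay it.

\section{Weights and Young conjugates}\label{sec:weights}

\begin{lemma}\label{lem:kappa}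
Let $w:[0,\infty)\to[0,\infty)$ be continuous and increasing with $w(0)=0$ and $\int_1^\infty w(s)s^{-2}\,ds<\infty$. Then $\kappa_w(t)=\int_1^\infty w(tu)u^{-2}\,du$ is continuous, increasing and concave on $[0,\infty)$, $\kappa_w(0)=0$, $\kappa_w\ge w$, $\kappa_w(t)=o(t)$, and
\begin{equation}\label{eq:kappaprime}
\kappa_w'(t)=\int_t^\infty\frac{w(s)-w(t)}{s^2}\,ds=\frac{\kappa_w(t)-w(t)}{t}\qquad(t>0).
\end{equation}
If $w$ is a weight function, so is $\kappa_w$.
\end{lemma}

\begin{proof}
Monotonicity and $\kappa_w\ge w$ follow from $w(tu)\ge w(t)$ and the monotonicity of $w$; continuity at $0$ follows by dominated convergence, as $w(tu)\le w(u)$ for $t\le1$. The formula $\kappa_w(t)=t\int_t^\infty w(s)s^{-2}\,ds$ gives $\kappa_w(t)=o(t)$ and, by differentiation, \eqref{eq:kappaprime}. For $0<t_1<t_2$,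
\[
\kappa_w'(t_1)-\kappa_w'(t_2)=\int_{t_1}^{t_2}\frac{w(s)-w(t_1)}{s^2}\,ds+\int_{t_2}^\infty\frac{w(t_2)-w(t_1)}{s^2}\,ds\ge0,
\]
so $\kappa_w$ is concave. Let $w$ be a weight function. Concavity and $\kappa_w(0)=0$ give $\kappa_w(2t)\le2\kappa_w(t)$; $\kappa_w\ge w$ gives $\log t=o(\kappa_w(t))$; and $\varphi_{\kappa_w}(x)=\int_1^\infty\varphi_w(x+\log u)u^{-2}\,du$ is an average of convex functions.
\end{proof}

\subsection*{Normalization}
For a weight function $w$ put $w_0=(w-w(1))_+$. This is a weight function that vanishes on $[0,1]$, and $\varphi_{w_0}$ is convex on all of $\mathbb R$, being $0$ on $(-\infty,0]$ and convex, increasing and $0$ at $0$ on $[0,\infty)$. Since $\varphi^*_{w_0}=\varphi^*_w+w(1)$, the classes of functions and jets defined by $w$ and $w_0$ coincide. Since $w_0\le w\le w_0+w(1)$ and hence $\kappa_{\omega_0}\le\kappa_\omega\le\kappa_{\omega_0}+\omega(1)$, condition $(\mathrm S_1)$ is unaffected. \emph{From now on $\omega$ and $\sigma$ vanish on $[0,1]$.}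

The construction will be run not for $\omega$ but for a larger function, which need not satisfy the doubling condition. We call $\Omega:[0,\infty)\to[0,\infty)$ \emph{admissible} if it is continuous, increasing and zero on $[0,1]$, $\varphi_\Omega=\Omega\circ\exp$ is convex on $\mathbb R$, $\log t=o(\Omega(t))$, and $\int_1^\infty\Omega(s)s^{-2}\,ds<\infty$. The normalized $\omega$ is admissible.

Let $w$ be admissible or $w=\sigma$. Then $\varphi_w^*$ is finite (as $\log t=o(w(t))$), convex and increasing (a supremum of increasing affine functions), and $\varphi^*_w(0)=0$. Hence $\varphi_w^*(s)/s$ is increasing, which implies that $\varphi_w^*$ is superadditive. So the numbers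
\[
Y_k(w,\rho):=\exp\bigl(\tfrac1\rho\varphi^*_w(\rho k)\bigr)\qquad(k\in\mathbb N,\ \rho>0)
\]
increase with $\rho$, and for fixed $w,\rho$
\begin{equation}\label{eq:Y}
Y_0=1,\qquad Y_k\le Y_{k+1},\qquad Y_jY_k\le Y_{j+k}.
\end{equation}
By the Leibniz rule, \eqref{eq:Y} and the multinomial theorem, for smooth $g_1,\dots,g_N$ and a point $x$:
\begin{equation}\label{eq:leibniz}
|g_l^{(\beta)}(x)|\le B_lH_l^{|\beta|}Y_{|\beta|}\ \ \forall\,l,\beta\ \Longrightarrow\ \bigl|(g_1\cdots g_N)^{(\alpha)}(x)\bigr|\le B_1\cdots B_N\Bigl(\sum_lH_l\Bigr)^{|\alpha|}Y_{|\alpha|}.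
\end{equation}

\subsection*{Absorbing geometric factors}
By the doubling condition there is $b\ge1$ with $\omega(et)\le b(\omega(t)+1)$ for all $t\ge0$, that is, $\varphi_\omega(x+1)\le b\varphi_\omega(x)+b$. Then
\[
\varphi^*_\omega(by)\ge\sup_{x\ge0}\bigl(by(x+1)-\varphi_\omega(x+1)\bigr)\ge by+b\varphi^*_\omega(y)-b ,
\]
and putting $y=\rho k$ and dividing by $b\rho$ yields
\begin{equation}\label{eq:absorb}
e^kY_k(\omega,\rho)\le e^{1/\rho}Y_k(\omega,b\rho)\qquad(k\in\mathbb N,\ \rho>0).
\end{equation}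

\begin{lemma}\label{lem:member}
Let $f\in C^\infty(\mathbb R^n)$.
\begin{enumerate}
\item[(a)] If there is $H$ such that for every compact $B$ and every $\rho>0$ we have $|f^{(\alpha)}|\le C_{B,\rho}H^{|\alpha|}Y_{|\alpha|}(\omega,\rho)$ on $B$ for all $\alpha$, then $f\in\mathcal E^{(\omega)}(\mathbb R^n)$. In particular $\mathcal E^{(\omega)}(\mathbb R^n)$ is an algebra.
\item[(b)] If $\Omega$ is admissible, $\omega(t)=o(\Omega(t))$, and $|f^{(\alpha)}|\le CH^{|\alpha|}Y_{|\alpha|}(\Omega,\rho_0)$ on $\mathbb R^n$ for some $C,H,\rho_0>0$ and all $\alpha$, then $f\in\mathcal E^{(\omega)}(\mathbb R^n)$.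
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $h\in\mathbb N$ with $e^h\ge H$. Applying \eqref{eq:absorb} $h$ times gives $H^kY_k(\omega,\rho)\le e^{h/\rho}Y_k(\omega,b^h\rho)$, and $b^h\rho$ runs through all positive numbers. For a product of two functions in the class, \eqref{eq:leibniz} gives the hypothesis with $H=2$.

(b) Given $\rho>0$, choose an integer $N\ge\rho_0/\rho$ and $D$ with $\Omega\ge N\omega-D$. Then $\varphi^*_\Omega(s)\le N\varphi^*_\omega(s/N)+D$, so $Y_k(\Omega,\rho_0)\le e^{D/\rho_0}Y_k(\omega,\rho_0/N)\le e^{D/\rho_0}Y_k(\omega,\rho)$. Apply (a).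
\end{proof}

\section{The function $K^\star$ and the size of Taylor terms}\label{sec:K}

In Sections~\ref{sec:K}--\ref{sec:extension}, $\Omega$ is a fixed admissible function and
\[
K:=\kappa_\Omega,\qquad K^\star(\delta):=\sup_{t\ge0}\bigl(K(t)-\delta t\bigr)\ \ (\delta>0),\qquad S_k:=\exp(\varphi_K^*(k))=\sup_{t\ge1}t^ke^{-K(t)} .
\]
Since $K\ge\Omega$, we have $\varphi_K^*\le\varphi_\Omega^*$. We consider jets whose terms of order $k$ are bounded by $S_k$, and must decide at which degree to truncate at distance $\delta$ and how small the terms $S_k\delta^k/k!$ are there.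

Let $\nu(e^x)$ be the right derivative of the convex function $\varphi_\Omega$ at $x$. Then $\nu$ is increasing and right-continuous on $(0,\infty)$, $\nu=0$ on $(0,1)$, $\Omega(t)=\int_0^t\nu(s)\,ds/s$, and $\nu(s)\to\infty$ because $\varphi_\Omega(x)/x\to\infty$. Inserting $\Omega(s)-\Omega(t)=\int_t^s\nu(r)\,dr/r$ in \eqref{eq:kappaprime} and using Tonelli's theorem,
\begin{equation}\label{eq:q}
K'(t)=\int_t^\infty\frac{\nu(r)}{r^2}\,dr,\qquad q(t):=tK'(t)=\int_1^\infty\frac{\nu(tu)}{u^2}\,du=K(t)-\Omega(t).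
\end{equation}
We read off the following.
\begin{itemize}
\item $K'$ is continuous, positive, nonincreasing, tends to $0$ at $\infty$, and equals $\delta_0:=K'(1)$ on $(0,1]$. So $K(t)\le\delta_0t$.
\item $q$ is continuous and increasing, $q(t)=\delta_0t$ on $(0,1]$, and $q\ge\nu\to\infty$. As $\varphi_K'(x)=q(e^x)$, the function $\varphi_K$ is convex and $C^1$ on $\mathbb R$.
\item $K^\star$ is finite, nonnegative, nonincreasing, and zero on $[\delta_0,\infty)$.
\end{itemize}
For $\delta=K'(\tau)$ the concave function $K(t)-\delta t$ is maximal at $t=\tau$, and \eqref{eq:q} gives the identity that links the Taylor side, governed by $K$, with the cut-off side, governed by $\Omega$: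
\begin{equation}\label{eq:key}
K^\star(K'(\tau))=K(\tau)-\tau K'(\tau)=\Omega(\tau)\qquad(\tau>0).
\end{equation}

\begin{example}\label{ex:logstar}
Let $\Omega=(\omega-\omega(1))_+$ with $\omega$ from Example~\ref{ex:log}. For $\tau>1$, $K'(\tau)=\int_\tau^\infty r^{-1}\log^{-2}(e^2+r)\,dr$ lies between $1/\log(e^2+\tau)$ and $1/\log\tau$, and $\log\Omega(\tau)\sim\log\tau$. By \eqref{eq:key}, $\log K^\star(\delta)\sim1/\delta$ as $\delta\to0$. So $K^\star(c\delta)/K^\star(\delta)\to\infty$ for every $c\in(0,1)$, and no $\gamma>0$ satisfies $\gamma K^\star(c\delta)\le\frac14K^\star(\delta)$ for all small $\delta$.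
\end{example}

The supremum defining $S_k$ is attained where $q(t)=k$. This suggests pairing the degree $k\approx q(\tau)$ with the scale $\delta=K'(\tau)=q(\tau)/\tau$; in the model, $q(\tau)=\sqrt\tau=1/\delta$.

\begin{lemma}\label{lem:gain}
There is $C_0$ such that for all $\tau>0$, with $\delta=K'(\tau)$ and $k=\lfloor q(\tau)\rfloor$,
\[
\frac{S_k\delta^k}{k!}\le C_0e^{-\frac12K^\star(\delta)}.
\]
\end{lemma}

\begin{proof}
Let $q=q(\tau)$. The function $x\mapsto qx-\varphi_K(x)$ is concave on $\mathbb R$ with a critical point at $\log\tau$, so $S_k\le\sup_{t\ge1}t^qe^{-K(t)}\le\tau^qe^{-K(\tau)}$. Since $\delta=q/\tau$, $0\le q-k<1$ and $q^k/k!\le e^q$,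
\[
\frac{S_k\delta^k}{k!}\le\tau^{q-k}\frac{q^k}{k!}e^{-K(\tau)}\le\max(1,\tau)e^{q-K(\tau)}=\max(1,\tau)e^{-\Omega(\tau)}.
\]
Put $C_0=\sup_{\tau>0}\max(1,\tau)e^{-\Omega(\tau)/2}$, which is finite because $\log t=o(\Omega(t))$, and use \eqref{eq:key}.
\end{proof}

Differentiating a Taylor term $j$ times at scale $\delta$ costs a factor $j!\,\delta^{-j}$. A part of the gain turns this factor into a bound of class $\Omega$.

\begin{lemma}\label{lem:flat}
For $\delta>0$, $\gamma\in(0,1]$ and $j\in\mathbb N$: $\ j!\,\delta^{-j}e^{-\gamma K^\star(\delta)}\le e^jY_j(\Omega,1/\gamma)$.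
\end{lemma}

\begin{proof}
For $j=0$ the left side is at most $1$. Let $j\ge1$ and $t=j/(\gamma\delta)$. Then $\gamma K^\star(\delta)\ge\gamma K(t)-j\ge\gamma\Omega(t)-j$ and $j!\,\delta^{-j}\le(j/\delta)^j=(\gamma t)^j\le t^j$, so the left side is at most $e^jt^je^{-\gamma\Omega(t)}$. For $t\ge1$ we have $t^je^{-\gamma\Omega(t)}\le\exp(\gamma\varphi_\Omega^*(j/\gamma))=Y_j(\Omega,1/\gamma)$; for $t<1$ we have $t^je^{-\gamma\Omega(t)}\le1\le Y_j(\Omega,1/\gamma)$.
\end{proof}

For $\delta\in(0,\delta_0]$ define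
\[
\tau(\delta):=\max\{\tau>0:K'(\tau)=\delta\},\qquad m(\delta):=\lfloor q(\tau(\delta))\rfloor .
\]
Both functions are nonincreasing, and both tend to $\infty$ as $\delta\to0$, because $K'>0$ and $q\to\infty$. The integer $m(\delta)$ is the degree at which we truncate at scale $\delta$. The next lemma replaces \eqref{eq:modelterm}: below the degree $m(\delta_1)$ all differentiated Taylor terms are bounded, and between two truncation degrees they carry the gain.

\begin{lemma}\label{lem:terms}
Let $\rho\ge4$, $0<\delta_1\le\delta_2\le\delta_0$, $0\le r\le\delta_1/4$, and let $j,k$ be integers with $0\le j\le k\le m(\delta_1)$. Then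
\[
S_k\frac{r^{k-j}}{(k-j)!}\le C_0\,2^{-k}(4e)^jY_j(\Omega,\rho).
\]
If moreover $k\ge m(\delta_2)$, the right side may be multiplied by $e^{-\frac14K^\star(\delta_2)}$.
\end{lemma}

\begin{proof}
There is $\tau\in(0,\tau(\delta_1)]$ with $\lfloor q(\tau)\rfloor=k$: for $k=0$ take $\tau$ small, and for $k\ge1$ the intermediate value theorem gives $q(\tau)=k$, since $q(0+)=0<k\le q(\tau(\delta_1))$. If $k\ge m(\delta_2)$ we can take $\tau\in[\tau(\delta_2),\tau(\delta_1)]$: for $k=m(\delta_2)$ take $\tau=\tau(\delta_2)$, and otherwise $q(\tau(\delta_2))<k\le q(\tau(\delta_1))$. Put $\delta=K'(\tau)$. Then $\delta\ge\delta_1\ge4r$, and $\delta\le\delta_2$ in the second case. By $k!\le2^kj!\,(k-j)!$, Lemma~\ref{lem:gain}, and Lemma~\ref{lem:flat} with $\gamma=\frac14$,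
\[
S_k\frac{r^{k-j}}{(k-j)!}\le\frac{S_k\delta^k}{k!}\,2^k4^{j-k}\,j!\,\delta^{-j}\le C_02^{-k}4^j\,j!\,\delta^{-j}e^{-\frac12K^\star(\delta)}\le C_02^{-k}(4e)^jY_j(\Omega,4)\,e^{-\frac14K^\star(\delta)}.
\]
Finally $Y_j(\Omega,4)\le Y_j(\Omega,\rho)$, $K^\star(\delta)\ge0$, and $K^\star(\delta)\ge K^\star(\delta_2)$ in the second case.
\end{proof}

\section{Cut-offs adapted to a scale}\label{sec:cutoff}

We imitate the infinite convolution of Section~\ref{sec:model}. A factor of half-width $1/s$ damps the Fourier transform by $s/|\xi|$ for $|\xi|\ge s$. If the number of factors with $s_l\le s$ is about $\varepsilon\nu(s)$, the total damping is about $\exp(-\varepsilon\int\nu(s)\,ds/s)=e^{-\varepsilon\Omega(|\xi|)}$. To fit the support into $[-\delta,\delta]$ we postpone all factors to frequencies $s\ge\tau$. The total width is then $\varepsilon\int_\tau^\infty\nu(s)s^{-2}\,ds=\varepsilon K'(\tau)$, and the damping lost is $e^{\varepsilon\Omega(\tau)}$. Identity \eqref{eq:key} expresses the loss through the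 width.

\begin{lemma}\label{lem:cutoff}
For each $\varepsilon\in(0,1]$ there is $C_\varepsilon\ge1$ such that for every $\delta>0$ there is $\chi\in C_c^\infty(\mathbb R^n)$ with $\chi\ge0$, $\int\chi=1$, $\operatorname{supp}\chi\subseteq[-\delta,\delta]^n$ and
\[
\|\partial^\alpha\chi\|_{L^1}\le C_\varepsilon\,e^{n\varepsilon K^\star(\delta/\varepsilon)}\,Y_{|\alpha|}(\Omega,2/\varepsilon)\qquad(\alpha\in\mathbb N^n).
\]
\end{lemma}

\begin{proof}
For $\delta>\varepsilon\delta_0$ the function for $\varepsilon\delta_0$ works, since $K^\star(\delta/\varepsilon)=0=K^\star(\delta_0)$. Let $\delta\le\varepsilon\delta_0$ and choose $\tau\ge1$ with $\varepsilon K'(\tau)=\delta$. For $l\ge1$ put $s_l=\min\{s\ge\tau:\varepsilon\nu(s)\ge l\}$; the minimum exists because $\nu$ is increasing, right-continuous and unbounded. Then $N(s):=\#\{l:s_l\le s\}$ equals $\lfloor\varepsilon\nu(s)\rfloor$ for $s\ge\tau$ and $0$ for $s<\tau$, and by \eqref{eq:q}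
\[
\sum_l\frac1{s_l}=\sum_l\int_{s_l}^\infty\frac{ds}{s^2}=\int_\tau^\infty\frac{N(s)}{s^2}\,ds\le\varepsilon K'(\tau)=\delta .
\]
Let $\mu$ be the distribution of $\sum_lU_l$, where the $U_l$ are independent and $U_l$ is uniform on $[-1/s_l,1/s_l]$. Then $\operatorname{supp}\mu\subseteq[-\delta,\delta]$, and from $|\sin y/y|\le\min(1,1/|y|)$,
\[
|\hat\mu(\xi)|=\prod_l\Bigl|\frac{\sin(\xi/s_l)}{\xi/s_l}\Bigr|\le\exp\Bigl(-\sum_l\log^+\frac{|\xi|}{s_l}\Bigr).
\]
For $|\xi|\ge\tau$ the sum equals $\int_\tau^{|\xi|}N(s)\,ds/s\ge\int_\tau^{|\xi|}(\varepsilon\nu(s)-1)\,ds/s=\varepsilon\Omega(|\xi|)-\varepsilon\Omega(\tau)-\log(|\xi|/\tau)$. Hence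
\[
|\hat\mu(\xi)|\le(1+|\xi|)\,e^{\varepsilon\Omega(\tau)-\varepsilon\Omega(|\xi|)},
\]
and for $|\xi|<\tau$ this holds because the right side is at least $1$. Write $Y_k=Y_k(\Omega,2/\varepsilon)$. We spend half of the decay on derivatives and half on integrability: $|\xi|^ke^{-\frac\varepsilon2\Omega(|\xi|)}\le Y_k$ (by the definition of $\varphi^*_\Omega$ for $|\xi|\ge1$, by $Y_k\ge1$ for $|\xi|<1$), and $c_\varepsilon:=\frac1{2\pi}\int_{\mathbb R}(1+|\xi|)e^{-\frac\varepsilon2\Omega(|\xi|)}\,d\xi<\infty$ since $\log t=o(\Omega(t))$. By Fourier inversion $\mu$ has a smooth density $\chi_1$ with $|\chi_1^{(k)}|\le c_\varepsilon e^{\varepsilon\Omega(\tau)}Y_k$, and $\Omega(\tau)=K^\star(\delta/\varepsilon)$ by \eqref{eq:key}. Let $\chi(x)=\chi_1(x_1)\cdots\chi_1(x_n)$. By \eqref{eq:Y}, $|\partial^\alpha\chi|\le c_\varepsilon^ne^{n\varepsilon K^\star(\delta/\varepsilon)}Y_{|\alpha|}$, and the support has volume at most $(2\delta_0)^n$. Take $C_\varepsilon=\max(1,(2\delta_0c_\varepsilon)^n)$.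
\end{proof}

\section{Extension for a single weight}\label{sec:extension}

For a jet $F$ on a compact set $A$ and $p\in\mathbb N$, let $M_p\in[0,\infty]$ be the least number such that $|F^\alpha(x)|\le M_p$ for $|\alpha|=p$, $x\in A$, and, if $p\ge1$,
\[
|(R^{p-1}_xF)^\alpha(y)|\le M_p\frac{|x-y|^{p-|\alpha|}}{(p-|\alpha|)!}\qquad(|\alpha|\le p-1,\ x,y\in A).
\]

\begin{proposition}\label{prop:ext}
Let $A\subseteq\mathbb R^n$ be compact and let $F$ be a jet on $A$ with $M_p\le C_FS_p$ for all $p$. Then there are $f\in C_c^\infty(\mathbb R^n)$ with $j^\infty_A(f)=F$ and constants $C,H,\rho>0$ such that $|f^{(\alpha)}(x)|\le CH^{|\alpha|}Y_{|\alpha|}(\Omega,\rho)$ for all $x\in\mathbb R^n$ and all $\alpha$. The constants $H$ and $\rho$ depend only on $n$.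
\end{proposition}

Compared with the model, dyadic intervals become Whitney cubes, up to $N_0$ cut-offs overlap, and neighboring Taylor polynomials differ in their base points as well as in their degrees. The change of base point is where the remainder estimates enter. For $a,a'\in A$, $z\in\mathbb R^n$ and $|\alpha|\le p$, expand the polynomial $T^p_aF-T^p_{a'}F$ about $a$; its $\gamma$-th derivative at $a$ is $(R^p_{a'}F)^\gamma(a)$, so
\[
(T^p_aF-T^p_{a'}F)^{(\alpha)}(z)=\sum_{|\beta|\le p-|\alpha|}(R^p_{a'}F)^{\alpha+\beta}(a)\frac{(z-a)^\beta}{\beta!}.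
\]
With $\sum_{|\beta|=l}1/\beta!=n^l/l!$ and the binomial theorem,
\begin{equation}\label{eq:base}
|(T^p_aF-T^p_{a'}F)^{(\alpha)}(z)|\le M_{p+1}\frac{(|a-a'|+n|z-a|)^{p+1-|\alpha|}}{(p+1-|\alpha|)!}.
\end{equation}
In the same way a change of degree is bounded, for $p<p'$ and with $T^{-1}_aF:=0$, by
\begin{equation}\label{eq:degree}
|(T^{p'}_aF-T^p_aF)^{(\alpha)}(z)|\le\sum_{p<k\le p',\ k\ge|\alpha|}M_k\frac{(n|z-a|)^{k-|\alpha|}}{(k-|\alpha|)!}.
\end{equation}
Both bounds consist of terms of the form treated in Lemma~\ref{lem:terms}.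

\begin{proof}[Proof of Proposition~\ref{prop:ext}]
Let $A\ne\emptyset$, $U=\mathbb R^n\setminus A$ and $d(x)=\operatorname{dist}(x,A)$. The letter $C$ denotes constants independent of $x,i,\alpha$.

\emph{Step 1: Whitney cubes.} By \cite[Ch.~VI, \S1, Theorem~1]{Stein}, $U=\bigcup_{i\ge1}Q_i$, where the $Q_i$ are closed cubes with disjoint interiors, side $\ell_i$ and diameter $d_i=\sqrt n\,\ell_i$, and $d_i\le\operatorname{dist}(Q_i,A)\le4d_i$. Let $Q_i^*$ be the concentric cube of side $\frac98\ell_i$. Its points are within $d_i/16$ of $Q_i$, so $\frac{15}{16}d_i\le d(x)\le(4+1+\frac1{16})d_i$ on $Q_i^*$. Thus $Q_i^*\subseteq U$ and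
\begin{equation}\label{eq:di}
x\in Q_i^*\ \Longrightarrow\ \tfrac16d(x)\le d_i\le2d(x).
\end{equation}
For $x\in U$ let $J_x=\{i:x\in Q_i^*\}$. If $i\in J_x$, then $Q_i$ lies in the cube with center $x$ and half-side $2d_i\le4d(x)$ and has volume at least $(d(x)/(6\sqrt n))^n$; by disjointness, $|J_x|\le N_0:=\lceil(48\sqrt n)^n\rceil$. The same volume count shows that a bounded set contains only finitely many $Q_i$ with $d_i$ above a given positive bound; with \eqref{eq:di}, a compact subset of $U$ meets only finitely many $Q^*_i$. Choose $a_i\in A$ with $\operatorname{dist}(a_i,Q_i)=\operatorname{dist}(Q_i,A)$, and for $x\in U$ choose $\hat x\in A$ with $|x-\hat x|=d(x)$. For $i\in J_x$,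
\begin{equation}\label{eq:ai}
|x-a_i|\le6d_i\le12d(x),\qquad|\hat x-a_i|\le13d(x).
\end{equation}

\emph{Step 2: constants.} By \eqref{eq:base}--\eqref{eq:ai}, the Taylor terms will be evaluated at $r=14nd(x)$, and Lemma~\ref{lem:terms} requires $r\le\delta_1/4$. With $\delta_1=Ld_i\ge Ld(x)/6$ this holds for $L:=336n$, and the gain is then $e^{-\frac14K^\star(2Ld(x))}$. The cut-offs live at the smaller scale $\ell_i/32\ge d(x)/(192\sqrt n)$, and up to $N_0$ of them are multiplied. So we choose $\varepsilon>0$ with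
\[
N_0n\varepsilon\le\tfrac18,\qquad\frac1{192\sqrt n\,\varepsilon}\ge2L ,
\]
and put $\rho:=2/\varepsilon\ge16$ and $Y_k:=Y_k(\Omega,\rho)$.

\emph{Step 3: partition of unity.} Let $\psi_i$ be the convolution of the indicator of the concentric cube of side $\frac{17}{16}\ell_i$ with the function $\chi$ of Lemma~\ref{lem:cutoff} for $\delta=\ell_i/32$. Then $0\le\psi_i\le1$, $\psi_i=1$ on $Q_i$, $\operatorname{supp}\psi_i\subseteq Q_i^*$, and $|\psi_i^{(\beta)}|\le\|\partial^\beta\chi\|_{L^1}$. Put $\theta_i=\psi_i\prod_{l<i}(1-\psi_l)$; products avoid a division, which would need bounds for the derivatives of a reciprocal. Fix $x\in U$. The closed cubes $Q_l^*$ form a locally finite family, so $x$ has a neighborhood $V\subseteq U$ on which $\psi_l=0$ for $l\notin J_x$. On $V$, $\theta_i=0$ for $i\notin J_x$; for $i\in J_x$, $\theta_i$ is a product of at most $N_0$ factors $\psi_l$ or $1-\psi_l$ with $l\in J_x$; and the sum telescopes to $\sum_i\theta_i=1-\prod_{l\in J_x}(1-\psi_l)=1$, because each point of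 $V$ lies in some $Q_l$, where $\psi_l=1$, which forces $l\in J_x$. For $l\in J_x$ we have $\ell_l/(32\varepsilon)\ge2Ld(x)$, so the $\beta$-th derivative of each factor is at most $C_\varepsilon e^{n\varepsilon K^\star(2Ld(x))}Y_{|\beta|}$. By \eqref{eq:leibniz},
\begin{equation}\label{eq:theta}
|\theta_i^{(\beta)}(x)|\le C_\varepsilon^{N_0}e^{\frac18K^\star(2Ld(x))}N_0^{|\beta|}Y_{|\beta|}\qquad(x\in U).
\end{equation}

\emph{Step 4: definition of $f$.} Fix $\delta^*\in(0,\delta_0]$ with $m(\delta^*)\ge1$ and put $d^*=\delta^*/(2L)$. If $d_i\le2d^*$, put $m_i=m(Ld_i)\ge1$ and $P_i=T^{m_i-1}_{a_i}F$; otherwise put $P_i=0$. Let $f=\sum_i\theta_iP_i$ on $U$, a locally finite sum of smooth functions. By \eqref{eq:di}, $f(x)=0$ if $d(x)>12d^*$.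

\emph{Step 5: the region $d(x)>d^*$.} Only cubes with $d^*/6\le d_i\le2d^*$ contribute. They lie in a bounded neighborhood of the compact set $A$, so they are finitely many, and all derivatives of the corresponding polynomials $P_i$ are bounded on $Q_i^*$ by one constant. By \eqref{eq:theta} with $K^\star(2Ld(x))\le K^\star(\delta^*)$ and \eqref{eq:leibniz}, $|f^{(\alpha)}(x)|\le C(N_0+1)^{|\alpha|}Y_{|\alpha|}$.

\emph{Step 6: the region $0<d(x)\le d^*$.} Write $d=d(x)$. As in the model we compare $f$ with one Taylor polynomial, $P_x:=T^{m_x-1}_{\hat x}F$ with $m_x:=m(2Ld)\ge1$. For $i\in J_x$, \eqref{eq:di} gives $d_i\le2d\le2d^*$ and $Ld_i\le2Ld$, so $P_i=T^{m_i-1}_{a_i}F$ with $m_i\ge m_x$. Let $j=|\alpha|$ and split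
\[
P_i-P_x=\bigl(T^{m_i-1}_{a_i}F-T^{m_x-1}_{a_i}F\bigr)+\bigl(T^{m_x-1}_{a_i}F-T^{m_x-1}_{\hat x}F\bigr).
\]
By \eqref{eq:degree} and \eqref{eq:ai}, the $\alpha$-th derivative at $x$ of the first bracket is at most $\sum_kM_k(12nd)^{k-j}/(k-j)!$ over $m_x\le k<m_i$, $k\ge j$. That of the second vanishes if $j\ge m_x$, and otherwise \eqref{eq:base} with $a=\hat x$, $a'=a_i$ bounds it by $M_{m_x}((13+n)d)^{m_x-j}/(m_x-j)!$. Lemma~\ref{lem:terms} with $\delta_1=Ld_i$, $\delta_2=2Ld$, $r=14nd$ gives
\begin{equation}\label{eq:diff}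
|(P_i-P_x)^{(\alpha)}(x)|\le2C_F\sum_{\substack{m_x\le k\le m_i\\k\ge j}}S_k\frac{(14nd)^{k-j}}{(k-j)!}\le4C_FC_0(4e)^jY_j\,e^{-\frac14K^\star(2Ld)}.
\end{equation}
On $V$, with the polynomial $P_x$ held fixed, $f=P_x+\sum_{i\in J_x}\theta_i(P_i-P_x)$. The gain in \eqref{eq:diff} beats the cost in \eqref{eq:theta}, and \eqref{eq:leibniz} yields
\begin{equation}\label{eq:near}
|f^{(\alpha)}(x)-P_x^{(\alpha)}(x)|\le C(N_0+4e)^{|\alpha|}Y_{|\alpha|}\,e^{-\frac18K^\star(2Ld)}.
\end{equation}
For $P_x$ itself, \eqref{eq:degree} with $p=-1$ gives $|P_x^{(\alpha)}(x)|\le Z_{|\alpha|}(x)$, where by Lemma~\ref{lem:terms} with $\delta_1=2Ld$ and $r=nd$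
\begin{equation}\label{eq:Z}
Z_j(x):=\sum_{k=j}^{m_x-1}M_k\frac{(nd)^{k-j}}{(k-j)!}\le2C_FC_0(4e)^jY_j .
\end{equation}
Together with Step 5, $|f^{(\alpha)}|\le CH^{|\alpha|}Y_{|\alpha|}$ on $U$ with $H=N_0+4e$. On $A$, $|F^\alpha|\le C_FS_{|\alpha|}\le C_FY_{|\alpha|}(\Omega,1)\le C_FY_{|\alpha|}$.

\emph{Step 7: smoothness across $A$.} Let $g_\alpha=f^{(\alpha)}$ on $U$ and $g_\alpha=F^\alpha$ on $A$. Fix $p$, $|\alpha|\le p$ and $a\in A$. We claim that for all $x$ near $a$
\begin{equation}\label{eq:taylor}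
|g_\alpha(x)-(T^p_aF)^{(\alpha)}(x)|\le C_p|x-a|^{p+1-|\alpha|}.
\end{equation}
For $x\in A$ this is the remainder estimate in the definition of $M_{p+1}$. Let $x\in U$ be so close to $a$ that $d=d(x)\le\min(d^*,1)$ and $m_x\ge p+1$; this is where $m(\delta)\to\infty$ is used. We pass from $f$ to $P_x$ to $T^p_{\hat x}F$ to $T^p_aF$.
\begin{itemize}
\item Lemma~\ref{lem:flat} with $\gamma=\frac18$, $j=p+1$, $\delta=2Ld$ gives $e^{-\frac18K^\star(2Ld)}\le C_pd^{p+1}$, so \eqref{eq:near} gives $|f^{(\alpha)}(x)-P_x^{(\alpha)}(x)|\le C_pd^{p+1}\le C_pd^{p+1-|\alpha|}$.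
\item By \eqref{eq:degree}, $(k-|\alpha|)!\ge(k-p-1)!$ and \eqref{eq:Z}, $|(P_x-T^p_{\hat x}F)^{(\alpha)}(x)|\le(nd)^{p+1-|\alpha|}Z_{p+1}(x)\le C_pd^{p+1-|\alpha|}$.
\item By \eqref{eq:base} with base points $\hat x$ and $a$, where $|x-\hat x|\le|x-a|$ and $|\hat x-a|\le2|x-a|$, $|(T^p_{\hat x}F-T^p_aF)^{(\alpha)}(x)|\le C_p|x-a|^{p+1-|\alpha|}$.
\end{itemize}
As $d\le|x-a|$, \eqref{eq:taylor} follows. For $p=|\alpha|+1$ it reads $g_\alpha(x)=F^\alpha(a)+\sum_lF^{\alpha+e_l}(a)(x_l-a_l)+O(|x-a|^2)$, so $g_\alpha$ is differentiable at $a$ with $\partial_lg_\alpha(a)=g_{\alpha+e_l}(a)$. On the open set $U$ this holds by definition. Thus all $g_\alpha$ are differentiable, hence continuous, on $\mathbb R^n$ with $\partial_lg_\alpha=g_{\alpha+e_l}$, and $g_0\in C_c^\infty(\mathbb R^n)$ is the required extension.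
\end{proof}

\section{From the Beurling class to one auxiliary weight}\label{sec:beurling}

Let $\kappa=\kappa_\omega$ and $\varphi=\varphi_\kappa$. Under $(\mathrm S_1)$ a jet of class $\mathcal E^{(\sigma)}$ on a compact set satisfies $M_p\le e^{c_N}\exp(N\varphi^*(p/N))=e^{c_N}\exp(\varphi^*_{N\kappa}(p))$ for every $N$. Proposition~\ref{prop:ext} with $\Omega=N\omega$ gives an extension $f_N$ with bounds $Y_k(\omega,\rho/N)$, but $f_N$ depends on $N$, and we need one function for all $N$. So we look for a single admissible $\tilde\omega$ with $\omega=o(\tilde\omega)$ that behaves like $k\omega$ on a long interval $[t_k,t_{k+1}]$. The difficulty is that $\kappa_{\tilde\omega}(t)$ sees the values of $\tilde\omega$ on all of $[t,\infty)$. The $t_k$ must be so sparse that the later increases contribute little at $t$, and so large that $\kappa(t_k)$ pays for the constants $c_N$.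

\begin{lemma}\label{lem:aux}
Let $c_N\ge0$ $(N\ge1)$ and let $0\le M_p\le\exp(c_N+N\varphi^*(p/N))$ for all $N\ge1$, $p\in\mathbb N$. Then there are an admissible $\tilde\omega$ with $\omega(t)=o(\tilde\omega(t))$ and $C>0$ such that $M_p\le C\exp(\varphi^*_{\tilde\kappa}(p))$ for all $p$, where $\tilde\kappa=\kappa_{\tilde\omega}$.
\end{lemma}

\begin{proof}
Let $\Theta(t)=\kappa(t)/t=\int_t^\infty\omega(s)s^{-2}\,ds$, a positive nonincreasing function tending to $0$. Choose $1=t_1<t_2<\dots\to\infty$ with $\Theta(t_{k+1})\le\frac12\Theta(t_k)$ for $k\ge1$ and $\kappa(t_k)\ge c_{k+4}$ for $k\ge2$. Put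
\[
\tilde\omega=\sum_{k\ge1}\bigl(\omega-\omega(t_k)\bigr)_+ .
\]
The $k$-th term vanishes on $[0,t_k]$, so the sum is locally finite; $\tilde\omega$ is continuous, increasing, zero on $[0,1]$, and $\varphi_{\tilde\omega}$ is convex as a sum of maxima of convex functions. For $t\ge t_k$ we have $\tilde\omega(t)\ge k\omega(t)-k\omega(t_k)$, so $\omega=o(\tilde\omega)$ and $\log t=o(\tilde\omega(t))$. Since $\tilde\omega\le k\omega+\sum_{l>k}\omega1_{[t_l,\infty)}$, for $t\in[t_k,t_{k+1}]$
\[
\int_t^\infty\frac{\tilde\omega(s)}{s^2}\,ds\le k\Theta(t)+\sum_{l>k}\Theta(t_l)\le k\Theta(t)+2\Theta(t_{k+1})\le(k+2)\Theta(t).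
\]
So $\tilde\omega$ is admissible and
\begin{equation}\label{eq:ktilde}
\tilde\kappa\le(k+2)\kappa\quad\text{on }[t_k,t_{k+1}],\ k\ge1 .
\end{equation}

For each $p$ we need an $N$ with $c_N+N\varphi^*(p/N)\le\varphi^*_{\tilde\kappa}(p)+C$. The supremum $\lambda\varphi^*(p/\lambda)=\sup_{x\ge0}(px-\lambda\varphi(x))$ is attained at a point $X$ with $\lambda\varphi'(X)=p$, and we want this point to lie in the interval where $\tilde\kappa$ is below $\lambda\kappa$. Let $X_k=\log t_k$ and let $\lambda:[0,\infty)\to[4,\infty)$ be continuous and piecewise linear with $\lambda(X_k)=k+3$. By Section~\ref{sec:K} with $\Omega=\omega$, $\varphi$ is convex and $\varphi'$ is continuous with $\varphi'\to\infty$. So for $p\ge4\varphi'(0)$ there is $X\ge0$ with $\lambda(X)\varphi'(X)=p$. Let $X\in[X_k,X_{k+1}]$ and $N=k+4$, so that $k+3\le\lambda(X)\le N$. Using $\varphi\ge0$, the concavity of $x\mapsto px-\lambda(X)\varphi(x)$, and \eqref{eq:ktilde},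
\begin{align*}
N\varphi^*(p/N)&\le\sup_{x\ge0}\bigl(px-\lambda(X)\varphi(x)\bigr)=pX-\lambda(X)\varphi(X)\\
&\le pX-(k+2)\varphi(X)-\varphi(X)\le\varphi^*_{\tilde\kappa}(p)-\kappa(t_k).
\end{align*}
Hence $M_p\le\exp(\varphi^*_{\tilde\kappa}(p)+c_{k+4}-\kappa(t_k))$, and $c_{k+4}-\kappa(t_k)$ is at most $0$ for $k\ge2$ and at most $c_5$ for $k=1$. The finitely many $p<4\varphi'(0)$ are covered by enlarging $C$.
\end{proof}

\begin{lemma}\label{lem:bump}
For every $n\ge1$ and $\delta>0$ there is $\chi\in C_c^\infty(\mathbb R^n)$ with $\chi\ge0$, $\int\chi=1$, $\operatorname{supp}\chi\subseteq[-\delta,\delta]^n$, and $1_E*\chi\in\mathcal E^{(\omega)}(\mathbb R^n)$ for every measurable $E\subseteq\mathbb R^n$.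
\end{lemma}

\begin{proof}
Take $\tilde\omega$ from Lemma~\ref{lem:aux} with $c_N=0$, $M_p=0$, and $\chi$ from Lemma~\ref{lem:cutoff} with $\Omega=\tilde\omega$, $\varepsilon=1$. Then $|\partial^\alpha(1_E*\chi)|\le\|\partial^\alpha\chi\|_{L^1}\le CY_{|\alpha|}(\tilde\omega,2)$, and Lemma~\ref{lem:member}(b) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Compact $A$.} Let $F\in\mathcal E^{(\sigma)}(A)$, with $M_p$ as in Section~\ref{sec:extension}. By $(\mathrm S_1)$, $\kappa\le C_1\sigma+C_1$ for some $C_1\ge1$, so $\varphi^*(s)\ge C_1\varphi^*_\sigma(s/C_1)-C_1$. Conditions \eqref{eq:jet1} and \eqref{eq:jet2} with $B=A$ and $\rho=1/(NC_1)$ give $C'_N\ge1$ with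
\[
M_p\le C_N'\exp\Bigl(NC_1\varphi^*_\sigma\Bigl(\frac p{NC_1}\Bigr)\Bigr)\le C'_N\exp\Bigl(NC_1+N\varphi^*\Bigl(\frac pN\Bigr)\Bigr)\qquad(p\in\mathbb N).
\]
Take $\tilde\omega$ from Lemma~\ref{lem:aux} with $c_N=NC_1+\log C'_N$. Proposition~\ref{prop:ext} with $\Omega=\tilde\omega$, $K=\tilde\kappa$ gives $f$ with $j^\infty_A(f)=F$ and $|f^{(\alpha)}|\le CH^{|\alpha|}Y_{|\alpha|}(\tilde\omega,\rho)$, and $f\in\mathcal E^{(\omega)}(\mathbb R^n)$ by Lemma~\ref{lem:member}(b).

\emph{Closed $A$.} Let $\chi$ be as in Lemma~\ref{lem:bump} with $\delta=1$, and $\eta_z=1_{z+[0,1]^n}*\chi$ for $z\in\mathbb Z^n$. Then $\eta_z\in\mathcal E^{(\omega)}(\mathbb R^n)$, $\operatorname{supp}\eta_z\subseteq z+[-1,2]^n$ and $\sum_z\eta_z=1$. Let $F\in\mathcal E^{(\sigma)}(A)$. The set $A_z=A\cap(z+[-1,2]^n)$ is compact and $F|_{A_z}\in\mathcal E^{(\sigma)}(A_z)$, so it has an extension $f_z\in\mathcal E^{(\omega)}(\mathbb R^n)$ (with $f_z=0$ if $A_z=\emptyset$). The locally finite sum $f=\sum_z\eta_zf_z$ lies in $\mathcal E^{(\omega)}(\mathbb R^n)$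 by Lemma~\ref{lem:member}(a). Let $a\in A$. If $a\in\operatorname{supp}\eta_z$, then $a\in A_z$ and $f_z^{(\gamma)}(a)=F^\gamma(a)$ for all $\gamma$; otherwise all $\eta_z^{(\beta)}(a)$ vanish. Therefore
\[
f^{(\alpha)}(a)=\sum_{\beta\le\alpha}\binom\alpha\beta F^{\alpha-\beta}(a)\sum_z\eta_z^{(\beta)}(a)=F^\alpha(a).\qedhere
\]
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses enter as follows. Non-quasianalyticity makes $K$, and with it the total width $\sum1/s_l$ in Lemma~\ref{lem:cutoff}, finite; in Theorem~\ref{thm:A} it follows from $(\mathrm S_1)$ at $t=1$. Convexity of $\varphi_\omega$ makes $\nu$ and $q$ increasing, which Lemmas~\ref{lem:gain}, \ref{lem:terms}, \ref{lem:cutoff} and \ref{lem:aux} use. The condition $\log t=o(\omega(t))$ makes $\varphi^*_\omega$, $C_0$, $c_\varepsilon$ finite and lets $m(\delta)$ tend to $\infty$. Doubling of $\omega$ is used only for \eqref{eq:absorb}, so $\tilde\omega$ need not be doubling. Concavity is needed only for $K$, which has it by Lemma~\ref{lem:kappa}.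 The weight $\sigma$ enters only through the inequality $\kappa\le C_1\sigma+C_1$; that this inequality cannot be weakened is the content of the next section.
\end{remark}

\section{Necessity of the mixed strong condition}\label{sec:necessity}

For concave $\omega$ and $\sigma(t)=o(t)$, the implication (iii)$\Rightarrow$(i) of Theorem~\ref{thm:B} is contained in the known results quoted in Section~\ref{sec:intro}. The proof below needs neither hypothesis. We test the extension property on the jets $(t^k)_k$ of the exponentials $e^{tx}$. Their size in the class $\mathcal E^{(\sigma)}$ is $e^{s\sigma(t)}$. An extension supported in $[-1,1]$, glued to $e^{tx}$ on the left half-line, has a Laplace transform with a pole at $t$ that decays like $e^{-\omega(|\xi|)}$ on the imaginary axis. A bounded analytic function that is small on the boundary is small inside by the Poisson average of the decay, and this average is where $\kappa_\omega$ comes from.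

\begin{lemma}\label{lem:poisson}
Let $\Psi$ be bounded and continuous on $\{\operatorname{Re}z\ge0\}$ and analytic in the interior, and let $t>0$ with $\Psi(t)\ne0$. Then
\[
\log|\Psi(t)|\le\frac1\pi\int_{\mathbb R}\frac t{t^2+\xi^2}\log|\Psi(i\xi)|\,d\xi .
\]
\end{lemma}

\begin{proof}
The function $g(w)=\Psi(t\frac{1+w}{1-w})$ is bounded and analytic in the unit disc, continuous on the closed disc without $1$, and $g(0)=\Psi(t)$. Jensen's formula gives $\log|g(0)|\le\frac1{2\pi}\int_0^{2\pi}\log|g(re^{i\vartheta})|\,d\vartheta$ for $r<1$. As $\log|g|$ is bounded above, Fatou's lemma extends this to $r=1$. The point $e^{i\vartheta}$ corresponds to $i\xi$ with $\xi=t\cot(\vartheta/2)$, and $|d\vartheta|=2t\,d\xi/(t^2+\xi^2)$.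
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(i)$\Rightarrow$(ii) is Theorem~\ref{thm:A}, and (ii)$\Rightarrow$(iii) is trivial. Assume (iii).

\emph{Step 1: reduction to one variable.} Let $\Lambda$ be the space of real sequences $a=(a_k)$ with $|a|_s:=\sup_k|a_k|/Y_k(\sigma,1/s)<\infty$ for all integers $s\ge1$. The norms $|\cdot|_s$ increase with $s$, as $Y_k(\sigma,\rho)$ increases with $\rho$. For $a\in\Lambda$ let $F^{ke_1}(0)=a_k$ and $F^\alpha(0)=0$ for all other $\alpha$. On $\{0\}$ all remainders vanish, and \eqref{eq:jet1} holds for every $\rho$ (take $s\ge1/\rho$), so $F\in\mathcal E^{(\sigma)}(\{0\})$. Restricting the real part of an extension to the $x_1$-axis shows that every $a\in\Lambda$ is the jet at $0$ of a real function in $\mathcal E^{(\omega)}(\mathbb R)$.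

\emph{Step 2: a uniform estimate.} Hypothesis (iii) is qualitative; the open mapping theorem (a continuous linear surjection between Fr\'echet spaces is open) makes it quantitative. The space $\Lambda$ with the norms $|\cdot|_s$ and the real space $\mathcal E^{(\omega)}(\mathbb R)$ with the seminorms $\sup_{|x|\le l,\,k}|f^{(k)}(x)|/Y_k(\omega,1/l)$, $l\ge1$, are Fr\'echet spaces: a Cauchy sequence converges termwise, respectively in $C^\infty(\mathbb R)$, and the bounds pass to the limit. The subspace $X=\{(f,a):f^{(k)}(0)=a_k\ \forall k\}$ of the product is closed, and the projection $X\to\Lambda$ is continuous and onto, hence open. Let $b$ be as in \eqref{eq:absorb} and $\|f\|=\sup_{|x|\le1,\,k}|f^{(k)}(x)|/Y_k(\omega,1/b)$, a continuous seminorm. The image of $\{(f,a)\in X:\|f\|<1\}$ contains a set $\{a:|a|_s<\eta\}$ with $s\ge1$, $\eta>0$. By scaling, every $a\in\Lambda\setminus\{0\}$ has an extension $f$ with $\|f\|\le\frac2\eta|a|_s$. Let $g=1_{[-1/2,1/2]}*\chi$ with $\chi$ from Lemma~\ref{lem:bump}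 for $n=1$, $\delta=\frac14$; then $g\in\mathcal E^{(\omega)}(\mathbb R)$, $\operatorname{supp}g\subseteq[-1,1]$, and $g=1$ near $0$. By \eqref{eq:leibniz} and \eqref{eq:absorb} with $\rho=1/b$, the extension $gf$ satisfies $|(gf)^{(k)}|\le C2^kY_k(\omega,1/b)|a|_s\le C'e^{\varphi^*_\omega(k)}|a|_s$, with $C'$ independent of $a$.

\emph{Step 3: exponential jets.} Let $t\ge1$ and $a_k=t^k$. By the definition of the conjugate, $\frac k{s'}\log t\le\varphi^*_\sigma(\frac k{s'})+\sigma(t)$, so $|a|_{s'}\le e^{s'\sigma(t)}$ for every $s'$, and $a\in\Lambda$. Step 2 gives $f_t$ supported in $[-1,1]$ with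
\begin{equation}\label{eq:ft}
f_t^{(k)}(0)=t^k,\qquad|f_t^{(k)}|\le C'e^{s\sigma(t)+\varphi^*_\omega(k)}\qquad(k\in\mathbb N),
\end{equation}
where $C',s$ do not depend on $t$. In particular $t^k\le C'e^{s\sigma(t)+\varphi_\omega^*(k)}$. The function $h$ equal to $e^{tx}$ for $x\le0$ and to $f_t$ for $x\ge0$ is smooth, since the jets at $0$ agree. For $0\le\operatorname{Re}z<t$,
\[
\Phi(z):=\int_{\mathbb R}h(x)e^{-zx}\,dx=\frac1{t-z}+G(z),\qquad G(z):=\int_0^1f_t(x)e^{-zx}\,dx ,
\]
where $G$ is entire and $|G|\le C'e^{s\sigma(t)}$ on $\operatorname{Re}z\ge0$ by \eqref{eq:ft} with $k=0$.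

\emph{Step 4: decay on the imaginary axis.} Integrating by parts $k$ times,
\[
|\xi|^k|\Phi(i\xi)|\le\int_{-\infty}^0t^ke^{tx}\,dx+\int_0^1|f_t^{(k)}|\,dx\le2C'e^{s\sigma(t)+\varphi^*_\omega(k)} .
\]
For $|\xi|\ge1$ let $x=\log|\xi|$ and let $y\ge0$ be the right derivative of $\varphi_\omega$ at $x$. By convexity the supremum defining $\varphi^*_\omega(y)$ is attained at $x$, so $\varphi^*_\omega(y)-yx=-\omega(|\xi|)$. For $k=\lfloor y\rfloor$, monotonicity of $\varphi^*_\omega$ gives $\varphi^*_\omega(k)-kx\le-\omega(|\xi|)+x$. For $|\xi|<1$ take $k=0$ and recall $\omega(|\xi|)=0$. In all cases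
\[
|\Phi(i\xi)|\le2C'(1+|\xi|)\,e^{s\sigma(t)-\omega(|\xi|)}.
\]

\emph{Step 5: the Poisson estimate.} We remove the pole by a factor of modulus one on the imaginary axis, and the factor $1+|\xi|$ by dividing by $1+z$:
\[
\Psi(z):=\frac{1+(t-z)G(z)}{(t+z)(1+z)},\qquad\Psi(z)=\frac{t-z}{t+z}\cdot\frac{\Phi(z)}{1+z}\quad\text{for }0\le\operatorname{Re}z<t .
\]
On $\operatorname{Re}z\ge0$ we have $|t+z|\ge1$, $|1+z|\ge1$ and $|t-z|\le|t+z|$, so $\Psi$ is bounded and continuous there and analytic in the interior. Moreover $\Psi(t)=\frac1{2t(1+t)}$, and $1+|\xi|\le\sqrt2\,|1+i\xi|$ gives $|\Psi(i\xi)|\le2\sqrt2\,C'e^{s\sigma(t)-\omega(|\xi|)}$. Since $t^2+\xi^2\le2\xi^2$ for $|\xi|\ge t$,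
\[
\int_{\mathbb R}\frac{t\,\omega(|\xi|)}{t^2+\xi^2}\,d\xi\ge2\int_t^\infty\frac{t\,\omega(\xi)}{2\xi^2}\,d\xi=\kappa_\omega(t).
\]
The Poisson kernel has integral $1$, so Lemma~\ref{lem:poisson} yields
\[
-\log\bigl(2t(1+t)\bigr)\le\log(2\sqrt2\,C')+s\sigma(t)-\tfrac1\pi\kappa_\omega(t)\qquad(t\ge1).
\]
As $\log t=o(\sigma(t))$, we have $\log(2t(1+t))\le\sigma(t)+C$ on $[1,\infty)$, so $\kappa_\omega(t)\le C\sigma(t)+C$ there. For $t\le1$, $\kappa_\omega(t)\le\kappa_\omega(1)$. This is $(\mathrm S_1)$.

\emph{Optimality.} By Lemma~\ref{lem:kappa}, which does not use the normalization, $\kappa_\omega$ is a concave weight function, and $(\omega,\kappa_\omega)$ is strong by definition. Since $\kappa_\omega$ is bounded on bounded sets and $\sigma\to\infty$, condition $(\mathrm S_1)$ is equivalent to $\kappa_\omega(t)=O(\sigma(t))$, and the last assertion follows from (i)$\Leftrightarrow$(ii).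
\end{proof}

\begin{thebibliography}{9}

\bibitem{Rainer}
Armin Rainer, \emph{On the extension of Whitney ultrajets of Beurling type}, arXiv:2011.02178 (2020).

\bibitem{Stein}
Stein, \emph{Singular Integrals and Differentiability Properties of Functions}.

\end{thebibliography}
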